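# Capping off surfaces in right-angled Artin groups

## 1. Right-angled Artin groups, surface groups and the class $\mathcal N$

All graphs are finite, without loops or multi-edges. Here are the notions we need.

**Definition (induced subgraph).** A subgraph $\Lambda\subseteq\Gamma$ is *induced* if every edge of $\Gamma$ between two vertices of $\Lambda$ is an edge of $\Lambda$. For example, deleting one vertex from the cycle $C_5$ leaves an induced path $P_4$ on four vertices. A Hamiltonian path in $C_5$ is not induced, because the edge joining its ends is missing.

**Definition (complete graph).** The complete graph $K_n$ has $n$ vertices, any two of them joined by an edge. By convention $K_0=\varnothing$ is complete.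

**Definition (right-angled Artin group).** For a graph $\Gamma$ with vertex set $V(\Gamma)$ and edge set $E(\Gamma)$,
$$A(\Gamma)=\langle V(\Gamma)\mid [u,v]=1\ \text{ for } \{u,v\}\in E(\Gamma)\rangle .$$
For example, $A(K_n)=\mathbb Z^n$. If $\Gamma$ has $n$ vertices and no edges, then $A(\Gamma)$ is free of rank $n$. For the path $P_3$, whose middle vertex commutes with two free generators, $A(P_3)=F_2\times\mathbb Z$. For the square, $A(C_4)=F_2\times F_2$, since each of the two opposite pairs generates a free group and the two pairs commute. The abelianization of $A(\Gamma)$ is $\mathbb Z^{V(\Gamma)}$.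

If $\Lambda\subseteq\Gamma$ is induced, then $A(\Lambda)$ embeds in $A(\Gamma)$. Indeed, sending the vertices outside $\Lambda$ to $1$ and fixing those of $\Lambda$ defines a homomorphism $A(\Gamma)\to A(\Lambda)$: each commutation relation goes to a trivial one or, by inducedness, to a relation of $A(\Lambda)$. The composite $A(\Lambda)\to A(\Gamma)\to A(\Lambda)$ is the identity. In particular, for $K\subseteq\Gamma$ complete we regard $A(K)\cong\mathbb Z^{|K|}$ as a subgroup of $A(\Gamma)$.

**Definition (surface group).** A *surface* is a compact oriented $2$-manifold. A *closed hyperbolic surface group* is the fundamental group of a closed hyperbolic surface, that is, of a closed connected surface with negative Euler characteristic. In genus $2$ it is $\langle x_1,y_1,x_2,y_2\mid [x_1,y_1][x_2,y_2]\rangle$. The torus group $\mathbb Z^2$ is not of this kind.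

We use these textbook facts about a closed hyperbolic surface group $P$.

* $P$ does not embed in a free group. Subgroups of free groups are free (Nielsen–Schreier) and free groups have $H_2=0$, whereas $H_2(P)=\mathbb Z$.
* $P$ is torsion-free and centralizers of nontrivial elements are infinite cyclic.
* $P$ has no cyclic subgroup of finite index, since its finite-index subgroups are surface groups of genus at least $2$, with abelianization of rank at least $4$.

The last two facts imply that *two nontrivial normal subgroups $N_1,N_2$ of $P$ never commute elementwise*. Suppose they did, and pick $1\ne x\in N_1$. Then $N_2$ lies in the centralizer of $x$, so $N_2=\langle z\rangle$ is infinite cyclic. Conjugation by $P$ sends $z$ to $z^{\pm1}$, so a subgroup of index at most $2$ centralizes $z$ and is therefore cyclic, a contradiction. In particular the center of $P$ is trivial.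

**Definition (the class $\mathcal N$).**
$$\mathcal N=\{\Gamma\mid A(\Gamma)\text{ does not contain a closed hyperbolic surface group}\}.$$
For example, complete graphs are in $\mathcal N$, since $\mathbb Z^n$ is abelian, and edgeless graphs are in $\mathcal N$, since free groups contain no $P$. On the other side we recall as a known fact that $\Gamma\notin\mathcal N$ if $\Gamma$ has an induced $C_n$ with $n\ge5$, or an induced complement $\overline{C_n}$ with $n\ge 5$. By the embedding above, $\mathcal N$ is closed under passing to induced subgraphs.

**Definition (complete graph amalgamation).** $\Gamma$ is a *complete graph amalgamation* of $\Gamma_1$ and $\Gamma_2$ if $\Gamma=\Gamma_1\cup\Gamma_2$ and $\Gamma_1\cap\Gamma_2$ is complete. Then each $\Gamma_i$ is induced in $\Gamma$: if two vertices of $\Gamma_1$ are joined by an edge of $\Gamma_2$, both lie in $\Gamma_1\cap\Gamma_2$, which is complete, so the edge is in $\Gamma_1$. For example, two triangles glued along an edge form a complete graph amalgamation, and so does $P_3$, which is two edges glued at a vertex. By contrast, let $C_5=P_3\cup P_4$, glued along the two ends of each path. Both paths are induced, but the intersection consists of two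 nonadjacent vertices and is not complete.

## 2. Closure of $\mathcal N$ under complete graph amalgamation

Now we can ask: *if two graphs in $\mathcal N$ are glued along a complete graph, is the result in $\mathcal N$?* The conjecture that it is, which appears in Sang-hyun Kim, "On right-angled Artin groups without surface subgroups", arXiv:0811.1946 (2008), reads: if $\Gamma=\Gamma_1\cup\Gamma_2$ with $\Gamma_1\cap\Gamma_2$ complete, each $\Gamma_i$ induced in $\Gamma$, and $\Gamma_1,\Gamma_2\in\mathcal N$, then $\Gamma\in\mathcal N$. We shall prove it, with the converse.

**Theorem 1.** If $\Gamma=\Gamma_1\cup\Gamma_2$ is a complete graph amalgamation, then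
$$\Gamma\in\mathcal N\iff \Gamma_1,\Gamma_2\in\mathcal N .$$

The direction "$\Rightarrow$" is the closure under induced subgraphs. Let us try the other direction by hand.

*Two edges glued at a vertex.* Here $A(P_3)=F_2\times\mathbb Z$. If $P\le F_2\times\mathbb Z$ is a closed hyperbolic surface group, then $P\cap\mathbb Z$ is central in $P$, hence trivial. So $P$ embeds in $F_2$, which is impossible.

*The square.* It is not a complete graph amalgamation of smaller graphs, but it may serve as a piece. Let $P\le F_2\times F_2$. The kernels in $P$ of the two projections are normal and commute elementwise, so one of them is trivial and $P$ embeds in $F_2$, which is impossible. So $C_4\in\mathcal N$.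

*An edge glued to $P_3$ at an end.* The result is $P_4$. Its complement is connected, so $P_4$ is not the join of two smaller graphs, and the trick of projecting to factors does not start. What $A(P_4)$ does have is a decomposition as an amalgam, and so does $A(\Gamma)$ for every complete graph amalgamation. With $K=\Gamma_1\cap\Gamma_2$, every edge of $\Gamma$ lies in $\Gamma_1$ or in $\Gamma_2$, so comparing presentations gives
$$A(\Gamma)=A(\Gamma_1)*_{A(K)}A(\Gamma_2).\tag{1}$$
Here $A(K)$ embeds in both factors because $K$ is induced in both.

A sensible first approach is therefore to let $P$ act on the Bass–Serre tree of (1) and to see what this says about the surface.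

## 3. Cutting a surface along an action on a tree

A group acts on a tree *without inversions* if no element swaps the two ends of an edge. For instance, $\mathbb Z$ acts on the line by translations without inversions, whereas a reflection of the line in the midpoint of an edge is an inversion.

**Lemma 1.** Let $S$ be a closed hyperbolic surface whose group $P=\pi_1(S)$ acts without inversions on a tree $T$. Then either $P$ fixes a vertex, or there is a compact connected subsurface $Y'\subset S$ with $\partial Y'\ne\emptyset$, $\chi(Y')<0$ and $\pi_1(Y')\to P$ injective, such that a suitable conjugate of $\pi_1(Y')$ fixes a vertex $x$ and every boundary curve of $Y'$ represents an element of $\pi_1(Y')$ fixing an edge incident to $x$.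

**Step 1: a pattern of curves.** We want to pull back the midpoints of the edges of $T$ to a $1$-manifold in the universal cover $\widetilde S$. Triangulate $S$ and lift the triangulation to $\widetilde S$. The group $P$ acts freely on $\widetilde S$, so we may map the vertices of $\widetilde S$ equivariantly to vertices of $T$, and then map each edge of the triangulation linearly onto the geodesic between the images of its ends (a constant map if they coincide). This is equivariant, because no nontrivial element of $P$ preserves an edge of the triangulation: it, or its square, would fix a point.

Let $\Delta$ be a triangle whose corners $1,2,3$ go to $p_1,p_2,p_3$, and let $\mu$ be the midpoint of an edge of $T$ lying in the image of $\partial\Delta$. The $p_i$ are vertices, so $\mu$ is none of them. If $\mu$ is in the image of the side $ij$, it separates $p_i$ from $p_j$. So $\mu$ separates exactly one of the three points, say $p_i$, from the other two. Hence $\mu$ lies on the images of exactly the two sides at corner $i$, and has exactly one preimage on each. Join these two preimages by a straight segment in $\Delta$. We say that $\mu$ *cuts off* corner $i$.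

The segments of distinct midpoints $\mu,\mu'$ are disjoint.

* Suppose both cut off corner $i$. On both sides at $i$, their preimages occur in the order of the distances of $\mu,\mu'$ from $p_i$, so the segments do not cross.
* Suppose $\mu$ cuts off $i$ and $\mu'$ cuts off $j\ne i$. On the side $ij$ the point of $\mu$ is nearer to corner $i$. Otherwise the order along the geodesic is $p_i,\mu',\mu,p_j$. The third corner goes to a point on the $p_j$-side of $\mu$ (since $\mu$ cuts off $i$) and on the $p_i$-side of $\mu'$ (since $\mu'$ cuts off $j$), and with this order these two sets are disjoint, a contradiction. So, with $k$ the third corner, one meets around $\partial\Delta$ in order: corner $i$, the point of $\mu$, the point of $\mu'$, corner $j$, the point of $\mu'$, corner $k$, the point of $\mu$. The endpoint pairs are not interleaved, and the segments are disjoint.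

Let $\widetilde L$ be the union of all segments in all triangles. Every point of a side of the triangulation that maps to a midpoint is the end of exactly one segment in each of the two adjacent triangles. Each triangle contains finitely many segments. So $\widetilde L$ is a $P$-invariant, locally finite, properly embedded $1$-manifold. Passing from a triangle to the next does not change the midpoint, so each component of $\widetilde L$ is labelled by one edge of $T$.

**Step 2: labels of regions.** We want to attach a vertex of $T$ to each component of $\widetilde S\setminus\widetilde L$. In a triangle $\Delta$, removing the two ends of the $\mu$-segment from $\partial\Delta$ leaves two arcs. They map to the complement of $\mu$, one containing corner $i$ and the other containing the other two corners, so they map to the two different sides of $\mu$. Now take two points of $\partial\Delta\setminus\widetilde L$ in the same component of $\Delta\setminus\widetilde L$. For each midpoint $\mu$ in the image of $\partial\Delta$ they lie on the same arc, so $\mu$ does not separate their images. Midpoints outside the connected image of $\partial\Delta$ do not separate them either. Hence both images lie in the same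 component of $T$ minus all midpoints, which is the open $\tfrac12$-ball about a vertex.

Every component of $\Delta\setminus\widetilde L$ meets $\partial\Delta$: it is a polygon cut out by disjoint chords with distinct ends, and next to each chord end there is an interval of $\partial\Delta\setminus\widetilde L$. So each such piece has a vertex label. Pieces of neighboring triangles sharing a point of $\widetilde S\setminus\widetilde L$ have the same label, because the label is read from the image of that point. So each component of $\widetilde S\setminus\widetilde L$ has a well-defined vertex label.

All labels are $P$-equivariant. If a component of $\widetilde L$ labelled by the edge with midpoint $\mu$ is in the frontier of a region labelled $x$, then points of the region on a side of the triangulation close to that component have images close to $\mu$ and within $\tfrac12$ of $x$. So the edge is incident to $x$. The stabilizer of a region fixes its label. The stabilizer of a component of $\widetilde L$ preserves its edge and, there being no inversions, fixes it pointwise.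

**Step 3: discarding inessential curves.** We want pieces of $S$ whose fundamental groups inject. The image $L=\widetilde L/P\subset S$ is a finite disjoint union of simple closed curves. Let $L'\subseteq L$ consist of the essential ones, those not bounding a disc. As $S$ is not a sphere, each inessential curve bounds a unique disc. A disc of this kind contains no essential curve, since every simple closed curve in a disc bounds a disc. Two of these discs $D,D'$ with different boundary curves are disjoint or nested. If $\partial D'\subset D$, then $\partial D'$ bounds a disc in $D$, which is $D'$ by uniqueness. The case $\partial D\subset D'$ is the same. If neither holds, then $D$ misses $\partial D'$ and is not inside $D'$, so $D\cap D'=\emptyset$.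

Let $Y'$ be a component of $S$ cut along $L'$. It is compact and its interior embeds in $S$; pushing its boundary slightly inwards gives an honest subsurface with the same fundamental group and, up to isotopy, the same boundary curves. The curves of $L$ in $\mathrm{int}\,Y'$ are inessential, and their discs, which miss $L'$, lie in $\mathrm{int}\,Y'$. Let $Y^\circ$ be $\mathrm{int}\,Y'$ minus the maximal such closed discs. It is connected, it misses $L$, and its frontier is contained in $L$, so it is a component of $S\setminus L$.

No component of $S$ cut along $L'$ is a disc, because the curves of $L'$ are essential. So each boundary circle is $\pi_1$-injective in its component, the cutting presents $P$ as the fundamental group of a graph of groups with injective edge maps, and the vertex group $\pi_1(Y')$ injects into $P$. Its image, up to conjugation, is the stabilizer of a component $U'$ of the preimage of $\mathrm{int}\,Y'$ in $\widetilde S$. The preimage $U^\circ$ of $Y^\circ$ in $U'$ is $U'$ minus a locally finite family of disjoint closed discs, so it is connected and is a component of $\widetilde S\setminus\widetilde L$. It has the same stabilizer as $U'$. By Step 2, $\pi_1(Y')$ fixes the label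 $x$ of $U^\circ$.

Near a boundary curve of $Y'$ the surface $\mathrm{int}\,Y'$ contains a collar missing the removed discs, so the lifts of that curve adjacent to $U'$ are lines of $\widetilde L$ in the frontier of $U^\circ$. The corresponding boundary element stabilizes such a line. By Step 2 it fixes the label of the line, an edge incident to $x$.

**Step 4: choosing the piece.** If $L'=\emptyset$, then $Y'=S$ and $P$ fixes a vertex. Otherwise every component of $S$ cut along $L'$ has nonempty boundary and is not a disc, so its Euler characteristic is at most $0$. These Euler characteristics sum to $\chi(S)<0$, so some component $Y'$ has $\chi(Y')<0$. This proves Lemma 1. $\square$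

**A test: $K=\varnothing$.** For the tree of (1) with $A(K)=1$, all edge stabilizers are trivial. Boundary elements of $Y'$ are nontrivial, so the second alternative of Lemma 1 is impossible. Hence $P$ fixes a vertex, which means that it is conjugate into $A(\Gamma_1)$ or $A(\Gamma_2)$. This settles Theorem 1 for disjoint unions.

For $K\neq\varnothing$ the approach stops right here. Lemma 1 may hand us a *bounded* surface $Y'$ with $\pi_1(Y')\le A(\Gamma_i)$, after conjugation, and boundary elements in conjugates of the abelian group $A(K)$. But $\pi_1(Y')$ is free, and $A(\Gamma_i)\in\mathcal N$ is not contradicted by a free subgroup. We must turn a bounded surface into a closed one *inside the same group* $A(\Gamma_i)$.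

## 4. Bounded surfaces with boundary in abelian subgroups

Here is the statement that removes the obstruction.

**Theorem 2 (capping off).** Let $Y$ be a compact connected oriented surface with $\partial Y=\partial_1\sqcup\dots\sqcup\partial_r$, $r\ge1$, $\chi(Y)<0$. Suppose $F=\pi_1(Y)$ is a subgroup of $A(\Gamma)$ such that each boundary curve $\partial_i$ represents an element conjugate in $A(\Gamma)$ into $A(K_i)$ for some complete $K_i\subseteq\Gamma$. Then $A(\Gamma)$ contains $\pi_1$ of a closed oriented surface of Euler characteristic $2^r\chi(Y)<0$.

To see what the hypothesis means, let $\Gamma$ have two nonadjacent vertices $a,b$, so that $A(\Gamma)$ is free on $a,b$. Take the pair of pants $Y$ with $\pi_1(Y)=\langle a,b\rangle$ and boundary elements $a$, $b$, $ab$. The first two lie in $A(\{a\})$ and $A(\{b\})$. The third does not satisfy the hypothesis: $ab$ is cyclically reduced and not conjugate to a power of a generator. This is consistent with the theorem, because a free group contains no closed hyperbolic surface group.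

The case $r=1$ never occurs. The boundary element $c$ is then a product of commutators in $F$, so it has trivial image in $A(\Gamma)^{\mathrm{ab}}=\mathbb Z^{V(\Gamma)}$. If $c=hwh^{-1}$ with $w=\prod_{v\in K}v^{a_v}$, this image is $(a_v)_v$. So $w=1$ and $c=1$. But a boundary element is nontrivial in $F$ when $\chi(Y)<0$.

## 5. Doubling, twisting and big powers

To build a closed surface from $Y$, the first thing to try is its double: two copies of $Y$, numbered $0$ and $1$, glued by the identity along $\partial Y$. Let $c_i\in F$ represent $\partial_i$. A loop in the double is a word
$$f_0\,\epsilon_1\,f_1\,\epsilon_2\cdots\epsilon_n f_n,\qquad f_j\in F,$$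
where each $\epsilon_j$ crosses some boundary curve $\partial_i$, of *color* $i$, from one copy to the other, and $c_i\epsilon=\epsilon c_i$ when $\epsilon$ has color $i$.

For every $k\in\mathbb Z$ there is a natural homomorphism $\theta_k$ from the group of the double to $F$: fold both copies onto $Y$ and twist by $k$ along the boundary, that is,
$$f\mapsto f,\qquad \epsilon\mapsto c_i^{k}\ \text{ (color } i\text{, from copy }0\text{ to copy }1),\qquad \bar\epsilon\mapsto c_i^{-k}.$$
It is well defined because $c_i^k$ commutes with $c_i$. A loop goes to a product $f_0c_{i_1}^{\pm k}f_1\cdots c_{i_n}^{\pm k}f_n$. Lemmas 2 and 3 below show that for a fixed nontrivial loop, written with as few crossings as possible, this product is nontrivial once $k$ is large. But the required $k$ depends on the loop, and *no single $\theta_k$ is injective*, since its image lies in the free group $F$. So twisting inside $F$ detects every element but never all of them at once. This is the exact point at which the naive approach breaks.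

We first prove the two lemmas.

**Lemma 2 (big powers; G. Baumslag).** Let $F$ be a free group of finite rank $\ge2$, $n\ge1$, $f_0,\dots,f_n\in F$ and $1\ne c_1,\dots,c_n\in F$, such that for $1\le j<n$ the elements $f_j^{-1}c_jf_j$ and $c_{j+1}$ do not commute. Then $f_0c_1^{k_1}f_1c_2^{k_2}\cdots c_n^{k_n}f_n\ne1$ whenever all $|k_j|$ are sufficiently large.

**Step 1: the action on ends.** We recall how $F$ acts on the space $\partial F$ of ends of its Cayley tree for a free basis. This space is compact, and infinite because the rank is at least $2$. A nontrivial $g\in F$ translates along an axis with vertices $(x_s)_{s\in\mathbb Z}$, by some $\tau>0$ steps. It fixes the two ends of the axis. Any other end projects to a vertex of the axis, which $g$ moves, so $g$ has exactly two fixed points in $\partial F$.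

Let $N$ be a neighborhood of $\mathrm{Fix}(g)$. For some $s$ it contains the ends of the axis and all ends whose projection to the axis is some $x_t$ with $|t|>s$, because such sets form a neighborhood basis. An end outside $N$ projects to some $x_t$ with $|t|\le s$, and $g^k$ moves this projection to $x_{t+k\tau}$. If $|k|\tau>2s$, then $|t+k\tau|>s$. So $g^k(\partial F\setminus N)\subset N$ for all large $|k|$.

Two nontrivial elements $g,h$ with a common fixed end $\xi$ commute. After inverting, both translate toward $\xi$, by $s$ and $t$ steps say, and their axes share a ray to $\xi$. Far along this ray, $g^t$ and $h^s$ both move a vertex $y$ by $st$ steps toward $\xi$. So $h^{-s}g^t$ fixes $y$, and $g^t=h^s$ because $F$ acts freely on the tree. This nontrivial element is central in the free group $\langle g,h\rangle$. A free group with nontrivial center is cyclic, so $g$ and $h$ commute.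

**Step 2: ping-pong.** We rewrite the product as a product of powers and follow one point. Put $p_j=f_0\cdots f_{j-1}$, $g_j=p_jc_jp_j^{-1}$ and $f=f_0\cdots f_n$. Since $p_j^{-1}p_{j+1}=f_j$ and $p_n^{-1}f=f_n$, the product equals $g_1^{k_1}\cdots g_n^{k_n}f$. Conjugating by $p_{j+1}=p_jf_j$, we see that $g_j$ and $g_{j+1}$ commute if and only if $f_j^{-1}c_jf_j$ and $c_{j+1}$ do. So they do not commute, and $\mathrm{Fix}(g_j)\cap\mathrm{Fix}(g_{j+1})=\emptyset$ by Step 1.

Choose $p\in\partial F$ with $p\notin\mathrm{Fix}(g_1)$ and $fp\notin\mathrm{Fix}(g_n)$; this excludes at most four points. Choose neighborhoods $N_j$ of $\mathrm{Fix}(g_j)$ with $N_j\cap N_{j+1}=\emptyset$, $p\notin N_1$ and $fp\notin N_n$. For all $|k_j|$ large, $g_j^{k_j}(\partial F\setminus N_j)\subset N_j$. Then $g_n^{k_n}fp\in N_n$, which is disjoint from $N_{n-1}$, so $g_{n-1}^{k_{n-1}}g_n^{k_n}fp\in N_{n-1}$, and so on, until $g_1^{k_1}\cdots g_n^{k_n}fp\in N_1$. As $p\notin N_1$, the product moves $p$ and is not $1$. $\square$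

**Lemma 3.** Let $Y$ be as in Theorem 2 and let $c_i\in F=\pi_1(Y)$ represent $\partial_i$. If $f^{-1}c_if$ commutes with $c_j$ for some $f\in F$, then $i=j$ and $f\in\langle c_i\rangle$.

*Proof.* The lemma supplies the noncommuting hypothesis of Lemma 2. Give $Y$ a hyperbolic metric with geodesic boundary, so that $\widetilde Y$ is a convex subset of $\mathbb H^2$ bounded by geodesic lines. As $Y$ is compact, all nontrivial elements of $F$ are hyperbolic. The axis of $c_i$ is a boundary line $\ell_i$ covering $\partial_i$. The stabilizer of $\ell_i$ in $F$ is the group of deck transformations of $\ell_i\to\partial_i$, generated by going once around, so it is $\langle c_i\rangle$. Commuting hyperbolic elements have the same axis: each preserves the axis of the other, and a hyperbolic element preserves only its own axis. The axis of $f^{-1}c_if$ is $f^{-1}\ell_i$, so $f^{-1}\ell_i=\ell_j$. Both lines cover the same boundary circle, so $i=j$, and $f$ stabilizes $\ell_i$, so $f\in\langle c_i\rangle$. $\square$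

## 6. A cocycle that reads exponents modulo $m$

We need *one* homomorphism into $A(\Gamma)$ from which all the twisted products for all $k$ can be recovered. The crossings must go to elements commuting with $c_i$ but not visibly in $F$. There may be no such element: if $c_i=v$ and $v$ is an isolated vertex, the centralizer of $v$ is $\langle v\rangle$. So we make room. Let
$$\varphi_m:A(\Gamma)\to A(\Gamma),\qquad v\mapsto v^m .$$
This respects the commutation relations. Write $c_i=h_iw_ih_i^{-1}$ with $w_i\in A(K_i)$. As $A(K_i)$ is abelian, $\varphi_m(w_i)=w_i^m$, so $\varphi_m(c_i)=\varphi_m(h_i)w_i^m\varphi_m(h_i)^{-1}$ has the $m$-th root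
$$g_i=\varphi_m(h_i)\,w_i\,\varphi_m(h_i)^{-1}.\tag{2}$$
The plan is to send $f\in F$ to $\varphi_m(f)$ and a crossing of color $i$ to $g_i^{\pm1}$.

To recover the twisted products we would like a homomorphism on $A(\Gamma)$ sending $\varphi_m(h)\mapsto h$ and $g_i\mapsto c_i^k$. There is none for $m\ge2$: from $g_i^m=\varphi_m(c_i)$ it would follow that $c_i^{km}=c_i$, whereas $c_i$ has infinite order and $km\ne1$. The way out is to give up the homomorphism property and keep a *state*: a crossed homomorphism that outputs $c_i^k$ for the first few $g_i$, and makes up the difference only when the exponent wraps around modulo $m$. In the loops we care about it will never wrap around inside a crossing.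

Let $V=V(\Gamma)$, $m\ge2$, let $Q=(\mathbb Z/m)^V$ with basis $(e_v)_{v\in V}$, and let $g\mapsto\bar g$ be the homomorphism $A(\Gamma)\to Q$, $v\mapsto e_v$. We represent the coordinates $q_v$ of $q\in Q$ by integers in $\{0,\dots,m-1\}$.

**Lemma 4.** For every $k\in\mathbb Z$ there is a map $\eta_k:A(\Gamma)\times Q\to A(\Gamma)$ such that for all $g,h\in A(\Gamma)$, $q\in Q$:
$$\eta_k(1,q)=1,\qquad \eta_k(gh,q)=\eta_k(g,q)\,\eta_k(h,q+\bar g),\qquad \eta_k(g^{-1},q)=\eta_k(g,q-\bar g)^{-1}.\tag{3}$$
Moreover:

(i) $\eta_k(\varphi_m(h),q)=h$ for all $h\in A(\Gamma)$, $q\in Q$;

(ii) if $v\in V$, $a\in\mathbb Z$ and both $q_v$ and the integer $q_v+a$ lie in $\{0,\dots,m-1\}$, then $\eta_k(v^a,q)=v^{ka}$.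

**Step 1: construction.** We obtain a crossed homomorphism as the first coordinate of a homomorphism to a semidirect product. On $\mathrm{Map}(Q,A(\Gamma))\times Q$ put
$$(\alpha,s)(\beta,t)=\big(q\mapsto\alpha(q)\beta(q+s),\ s+t\big).$$
This is a group. Both ways of bracketing three factors give $q\mapsto\alpha(q)\beta(q+s)\gamma(q+s+t)$, the identity is the constant map $1$ with $s=0$, and the inverse of $(\alpha,s)$ is $(q\mapsto\alpha(q-s)^{-1},-s)$. Set
$$\kappa(j)=k\ \ (0\le j\le m-2),\qquad \kappa(m-1)=1-k(m-1),$$
$$\rho(v)=(\alpha_v,e_v),\qquad \alpha_v(q)=v^{\kappa(q_v)}.$$
If $u,v$ are adjacent, then $u\neq v$, so $(q+e_u)_v=q_v$ and $(q+e_v)_u=q_u$. Thus $\rho(u)\rho(v)$ has first component $q\mapsto u^{\kappa(q_u)}v^{\kappa(q_v)}$ and $\rho(v)\rho(u)$ has first component $q\mapsto v^{\kappa(q_v)}u^{\kappa(q_u)}$. These agree because $u,v$ commute, and both second components are $e_u+e_v$. So $\rho$ extends to a homomorphism on $A(\Gamma)$, with second component $\bar g$. Writing $\rho(g)=(\eta_k(g,\cdot),\bar g)$, the first two parts of (3) say that $\rho$ is a homomorphism. The third follows from $1=\eta_k(g^{-1}g,q)=\eta_k(g^{-1},q)\,\eta_k(g,q-\bar g)$.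

**Step 2: property (i).** We show that one full turn around $\mathbb Z/m$ contributes exactly one letter. Since $\overline{\varphi_m(h)}=0$, for fixed $q$ the map $h\mapsto\eta_k(\varphi_m(h),q)$ is a homomorphism by (3). On a generator, $\eta_k(v^m,q)=\prod_{j=0}^{m-1}v^{\kappa(q_v+j)}$, where $q_v+j$ runs once over $\mathbb Z/m$. So the total exponent is $k(m-1)+1-k(m-1)=1$ and the value is $v$. A homomorphism fixing all generators is the identity.

**Step 3: property (ii).** We show that away from the wrap-around, exponents are multiplied by $k$. Let $a\ge0$. Then $\eta_k(v^a,q)=\prod_{j=0}^{a-1}v^{\kappa(q_v+j)}$, and the positions used are $q_v,\dots,q_v+a-1\le m-2$. Each contributes $v^k$, so the product is $v^{ka}$. If $a<0$, then by (3) $\eta_k(v^a,q)=\eta_k(v^{-a},q+ae_v)^{-1}$. The positions $q_v+a$ and $(q_v+a)+(-a)=q_v$ are in range, so this is $(v^{-ka})^{-1}=v^{ka}$. $\square$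

**Example.** Let $\Gamma$ be one vertex $v$ and $m=3$. From state $0$ we get
$$\eta_k(v,0)=v^k,\qquad \eta_k(v^2,0)=v^{2k},\qquad \eta_k(v^3,0)=v^{2k+(1-2k)}=v .$$
At state $2$ we get $\eta_k(v,2)=v^{1-2k}$, the correction.

## 7. The cube of copies of $Y$ and the proof of Theorem 2

**Why the double is replaced by a cube.** Apply the plan to the double. Crossing $\partial_1$ from copy $0$ to copy $1$ shifts the state by the exponent vector of $w_1$. Coming back through $\partial_2$ shifts it by minus the exponent vector of $w_2$. If these vectors differ, going out through $\partial_1$ and back through $\partial_2$ many times shifts some exponent, as an integer, out of every window $\{0,\dots,m-1\}$. Then (ii) no longer applies, and the output of a crossing need not be $c_i^{\pm k}$. The remedy is to glue more copies of $Y$, so that the state is determined by the copy one is in.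

**Step 1: notation and the choice of $m$.** We fix exponents and a window large enough for all of them. The group $F$ is free of rank $1-\chi(Y)\ge2$. Choose $c_i\in F$ representing $\partial_i$ as follows: fix a base point $y_0\in Y$ and for each $i$ a path from $y_0$ to $\partial_i$, and let $c_i$ go along the path, around $\partial_i$, and back. By Lemma 3's geometric picture $c_i\ne1$. Write
$$c_i=h_iw_ih_i^{-1},\qquad h_i\in A(\Gamma),\qquad w_i=\prod_{v\in K_i}v^{a_{v,i}}\in A(K_i),$$
with $a_{v,i}=0$ for $v\notin K_i$. Choose
$$m\ge2,\qquad m>\max_v\sum_i|a_{v,i}| ,$$
and define $g_i$ by (2).

**Step 2: the closed surface.** We glue $2^r$ copies of $Y$ along the $r$-cube. Let $e_i$ be the $i$-th unit vector in $(\mathbb Z/2)^r=\{0,1\}^r$ and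
$$\Sigma=Y\times\{0,1\}^r\big/\big((y,\sigma)\sim(y,\sigma+e_i),\ y\in\partial_i\big).$$
Each boundary circle $\partial_i\times\{\sigma\}$ is glued to exactly one other, $\partial_i\times\{\sigma+e_i\}$, so $\Sigma$ is closed. It is connected because the cube graph is. It is orientable: reverse the orientation on the copies with $\sum_i\sigma_i$ odd; then each gluing joins copies with opposite orientations by the identity, which is what an oriented gluing needs. Circles have Euler characteristic $0$, so $\chi(\Sigma)=2^r\chi(Y)<0$.

By van Kampen, $\pi_1(\Sigma)=\pi_1(\mathcal G,0)$ for a graph of groups $\mathcal G$ on the $r$-cube graph, with every vertex group equal to $F$ (based at $(y_0,\sigma)$). The edge between $\sigma$ and $\sigma+e_i$, of color $i$, has infinite cyclic edge group, whose generator goes to $c_i$ at both ends. Geometrically, an oriented edge $\epsilon$ of color $i$ is the chosen path from $y_0$ to $\partial_i$ in the first copy, followed by the reverse of the same path in the second copy. Thus every element of $\pi_1(\Sigma)$ is represented by a word $f_0\epsilon_1f_1\cdots\epsilon_nf_n$, where $\epsilon_1\cdots\epsilon_n$ is a closed edge path at $0$ in the cube and $f_j\in F$ lies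 in the vertex group where the path has arrived. The relations, besides those of the vertex groups, are
$$c_i\,\epsilon=\epsilon\,c_i\ \ (\epsilon\text{ of color }i),\qquad \epsilon\bar\epsilon=1 .$$

**Step 3: the homomorphism.** We send everything to $A(\Gamma)$. Define $\Psi:\pi_1(\Sigma)\to A(\Gamma)$ by sending $f$ in any vertex group to $\varphi_m(f)$, sending an edge of color $i$ oriented from $\sigma_i=0$ to $\sigma_i=1$ to $g_i$, and its reverse to $g_i^{-1}$. Since $\varphi_m(c_i)=g_i^m$ commutes with $g_i$, the relations hold, and $\Psi$ is a well-defined homomorphism. *We claim that $\Psi$ is injective*, which proves Theorem 2.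

**Step 4: states that never leave the window.** We attach to each copy $\sigma$ a state from which a crossing outputs a power of $c_i$. For $\sigma\in\{0,1\}^r$ let $q(\sigma)\in Q$ have coordinates
$$q(\sigma)_v=\sum_i\max(0,-a_{v,i})+\sum_i\sigma_ia_{v,i}.$$
Read as an integer, this is smallest when $\sigma$ selects the negative $a_{v,i}$, giving $0$, and largest when it selects the positive ones, giving $\sum_i|a_{v,i}|\le m-1$. So it lies in $\{0,\dots,m-1\}$.

For example, let $r=2$, let $v$ have exponents $a_{v,1}=1$, $a_{v,2}=-1$, and let $m=3$. Then $q(0,0)_v=1$, $q(1,0)_v=2$, $q(0,1)_v=0$, $q(1,1)_v=1$.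

Let $\sigma_i=0$. Then, as integers, $q(\sigma+e_i)_v-q(\sigma)_v=a_{v,i}$. By (3) and (i), using $\overline{\varphi_m(h_i)}=0$,
$$\eta_k(g_i,q(\sigma))=h_i\ \eta_k(w_i,q(\sigma))\ h_i^{-1}.$$
Expand $w_i=\prod_vv^{a_{v,i}}$ by (3), one vertex at a time. The factor for $v$ changes only the $v$-coordinate of the state, from $q(\sigma)_v$ to $q(\sigma+e_i)_v$, and both are in the window, so by (ii) it outputs $v^{ka_{v,i}}$. The vertices of $K_i$ commute, so $\eta_k(w_i,q(\sigma))=\prod_vv^{ka_{v,i}}=w_i^k$. Altogether
$$\eta_k(g_i,q(\sigma))=h_iw_i^kh_i^{-1}=c_i^k,\qquad q(\sigma)+\bar g_i=q(\sigma+e_i).\tag{4}$$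
By (3), also $\eta_k(g_i^{-1},q(\sigma+e_i))=c_i^{-k}$, and this crossing returns the state to $q(\sigma)$.

**Step 5: injectivity.** We read off all the twisted products from $\Psi(d)$. Let $1\ne d\in\pi_1(\Sigma)$, and represent $d$ by a word $f_0\epsilon_1f_1\cdots\epsilon_nf_n$ as in Step 2 with $n$ minimal. Let $i_j$ be the color of $\epsilon_j$. Apply (3) to
$$\Psi(d)=\varphi_m(f_0)\,g_{i_1}^{\pm1}\,\varphi_m(f_1)\cdots g_{i_n}^{\pm1}\,\varphi_m(f_n),$$
starting in state $q(0)$. By (i), a factor $\varphi_m(f_j)$ outputs $f_j$ and does not change the state. By (4), if the state is $q(\sigma)$ when the path is at $\sigma$, the next crossing outputs $c_{i_j}^{\pm k}$ and the state becomes $q$ of the next vertex. Therefore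
$$\eta_k(\Psi(d),q(0))=f_0\,c_{i_1}^{\pm k}\,f_1\,c_{i_2}^{\pm k}\cdots c_{i_n}^{\pm k}\,f_n\ \in F ,\tag{5}$$
for every $k\in\mathbb Z$, with signs not depending on $k$.

If $n=0$, then (5) is $f_0$, and $f_0\neq1$ because $d\ne1$. Let $n\ge1$ and $1\le j<n$. We check that $f_j^{-1}c_{i_j}f_j$ and $c_{i_{j+1}}$ do not commute. If $i_j\ne i_{j+1}$, this is Lemma 3. If $i_j=i_{j+1}$, then $\epsilon_{j+1}=\bar\epsilon_j$, since each vertex of the cube has exactly one edge of each color. If $f_j$ were in $\langle c_{i_j}\rangle$, then $\epsilon_jf_j\bar\epsilon_j=f_j$, and the word could be shortened by two crossings, against minimality. So $f_j\notin\langle c_{i_j}\rangle$, and Lemma 3 applies again. Since each $c_i\ne1$, Lemma 2 shows that (5) is nontrivial for all large $k$.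

In either case there is a $k$ with $\eta_k(\Psi(d),q(0))\neq1=\eta_k(1,q(0))$. Hence $\Psi(d)\ne1$, the map $\Psi$ is injective, and $A(\Gamma)$ contains $\pi_1(\Sigma)$. This proves Theorem 2. $\blacksquare$

Note the order of the quantifiers: $\Psi$ is one fixed homomorphism, with $m$ fixed, and only the observer $\eta_k$ is chosen after $d$.

Theorem 2 also says that $\Gamma\in\mathcal N$ if and only if $A(\Gamma)$ contains neither a closed hyperbolic surface group nor a group $\pi_1(Y)$ of a compact connected bounded surface with $\chi(Y)<0$ all of whose boundary curves are conjugate into subgroups $A(K)$ with $K$ complete. The second prohibition, which looks stronger, follows from the first.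

## 8. From trees back to amalgams

We can now finish the argument that stopped at the end of Section 3. It works for any tree action with suitable stabilizers.

**Theorem 3 (graphs of groups).** Let $G$ act without inversions on a tree $T$. Suppose every vertex stabilizer is identified with some $A(\Gamma_x)$, and every stabilizer of an edge incident to $x$ is contained in a conjugate in $A(\Gamma_x)$ of $A(K)$ for some complete $K\subseteq\Gamma_x$. Then $G$ contains a closed hyperbolic surface group if and only if some $A(\Gamma_x)$ does.

*Proof.* "If" is clear, since $A(\Gamma_x)$ is a subgroup of $G$. Conversely, let $P\le G$ be a closed hyperbolic surface group and apply Lemma 1 to $P$ acting on $T$. If $P$ fixes a vertex $x$, then $P\le A(\Gamma_x)$. Otherwise there is a compact connected surface $Y'$ with $\chi(Y')<0$ and $\partial Y'\neq\emptyset$ such that, after conjugation, $\pi_1(Y')\le A(\Gamma_x)$ and each boundary element fixes an edge incident to $x$. So each boundary element lies in a conjugate, in $A(\Gamma_x)$, of $A(K)$ for some complete $K\subseteq\Gamma_x$. By Theorem 2, $A(\Gamma_x)$ contains a closed hyperbolic surface group. $\blacksquare$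

**Proof of Theorem 1.** We apply Theorem 3 to the Bass–Serre tree of the amalgam (1), where $K=\Gamma_1\cap\Gamma_2$. Its vertices are the cosets $gA(\Gamma_1)$ and $gA(\Gamma_2)$, its edges are the cosets $gA(K)$, and $gA(K)$ joins $gA(\Gamma_1)$ to $gA(\Gamma_2)$. The action of $A(\Gamma)$ preserves the two types of vertices, so there are no inversions. The stabilizer of the vertex $gA(\Gamma_i)$ is $gA(\Gamma_i)g^{-1}$. The edges at this vertex are $gaA(K)$ with $a\in A(\Gamma_i)$, with stabilizers $g\,aA(K)a^{-1}g^{-1}$. Identify $gA(\Gamma_i)g^{-1}$ with $A(\Gamma_i)$ by conjugation by $g$; these edge stabilizers become $aA(K)a^{-1}$, conjugates of $A(K)$ in $A(\Gamma_i)$, and $K\subseteq\Gamma_i$ is complete. By Theorem 3, $A(\Gamma)$ contains a closed hyperbolic surface group if and only if $A(\Gamma_1)$ or $A(\Gamma_2)$ does. This is $\Gamma\in\mathcal N\iff\Gamma_1,\Gamma_2\in\mathcal N$. In particular the conjecture holds. $\blacksquare$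

Applying Theorem 1 repeatedly: if $\Gamma$ is decomposed along complete separators into pieces $\Gamma_1,\dots,\Gamma_s$, then $\Gamma\in\mathcal N$ if and only if all $\Gamma_i\in\mathcal N$.

## 9. Chordal graphs and gluing along incomplete graphs

**Definition (chordal graph).** A graph is *chordal* if it has no induced cycle of length at least $4$. Trees and complete graphs are chordal, and $C_4$ is not. Induced subgraphs of chordal graphs are chordal.

By a theorem of Dirac, chordal graphs are iterated complete graph amalgamations of complete graphs. Complete graphs are in $\mathcal N$, so by Theorem 1: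

**Corollary.** All chordal graphs are in $\mathcal N$.

In particular $P_3,P_4\in\mathcal N$, whereas $C_5=P_3\cup P_4\notin\mathcal N$. So $\mathcal N$ is not closed under gluing along two nonadjacent vertices. The next theorem extends this example to every incomplete chordal graph.

**Theorem 4 (sharpness).** Let $\Lambda$ be a chordal graph. Then $\mathcal N$ is closed under amalgamation along $\Lambda$ (unions $\Gamma_1\cup\Gamma_2$ of graphs that are induced in the union, with $\Gamma_1\cap\Gamma_2=\Lambda$) if and only if $\Lambda$ is complete.

We need one more classical notion. A *clique tree* of $\Lambda$ is a tree whose vertices are the maximal cliques (maximal complete subgraphs) of $\Lambda$, such that the cliques containing any given vertex of $\Lambda$ span a subtree. For $P_3$ with vertices $u,q,w$ in order, the maximal cliques are $\{u,q\}$ and $\{q,w\}$, and the clique tree is one edge. Every chordal graph has a clique tree (Buneman, Gavril).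

**Step 1: splitting $\Lambda$.** If $\Lambda$ is complete, Theorem 1 gives closure. Let $\Lambda$ be chordal and not complete. We look for two nonadjacent vertices with a common complete neighborhood through which $\Lambda$ splits. Take a clique tree. It has at least two vertices; let $M_1$ be a leaf and $M_2$ its neighbor. Put $Q=M_1\cap M_2$, possibly empty, let $\Lambda_1=M_1$, and let $\Lambda_2$ be the union of the other maximal cliques. (This $Q$ is a set of vertices; the group $Q$ of Section 6 is no longer in use.)

If a vertex lies in $M_1$ and in another maximal clique $M_j$, then its subtree contains the leaf $M_1$ and $M_j$, hence also $M_2$, so the vertex is in $Q$. Therefore $\Lambda_1\cap\Lambda_2$ is the complete graph on $Q$. Every edge of $\Lambda$ lies in some maximal clique, so $\Lambda=\Lambda_1\cup\Lambda_2$ is a complete graph amalgamation. In particular $\Lambda_1,\Lambda_2$ are induced in $\Lambda$, hence chordal, hence in $\mathcal N$.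

By maximality neither of $M_1,M_2$ contains the other, so we may pick $u\in M_1\setminus Q$ and $w\in M_2\setminus Q$. Both are adjacent to all of $Q$. The only maximal clique containing $u$ is $M_1$, and $w\notin M_1$, so $u$ and $w$ are not adjacent.

**Step 2: two graphs in $\mathcal N$.** We join $u$ and $w$ through new vertices $x$, $a$, $b$ in two ways. Let $\Gamma_1=\Lambda\cup\{x\}$ with $x$ adjacent exactly to $Q\cup\{u,w\}$. It arises by successively amalgamating

* $\Lambda_1$,
* the complete graph on $Q\cup\{u,x\}$, along the complete graph on $Q\cup\{u\}$,
* the complete graph on $Q\cup\{x,w\}$, along the complete graph on $Q\cup\{x\}$ (note $w\notin M_1$),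
* $\Lambda_2$, along the complete graph on $Q\cup\{w\}$ (note $\Lambda_2\cap M_1=Q$).

Let $\Gamma_2=\Lambda\cup\{a,b\}$ with $a$ adjacent exactly to $Q\cup\{u,b\}$ and $b$ adjacent exactly to $Q\cup\{w,a\}$. It arises in the same way from $\Lambda_1$, the complete graphs on $Q\cup\{u,a\}$, $Q\cup\{a,b\}$, $Q\cup\{b,w\}$, and $\Lambda_2$, along the complete graphs on $Q\cup\{u\}$, $Q\cup\{a\}$, $Q\cup\{b\}$, $Q\cup\{w\}$. All pieces are in $\mathcal N$, so $\Gamma_1,\Gamma_2\in\mathcal N$ by Theorem 1.

**Step 3: their union is not in $\mathcal N$.** Let $\Gamma=\Gamma_1\cup\Gamma_2$. No edge joins $x$ to $a$ or $b$, both $\Gamma_i$ are induced in $\Gamma$, and $\Gamma_1\cap\Gamma_2=\Lambda$. The vertices $u,x,w,b,a$, in this cyclic order, form a cycle with edges $ux,\ xw,\ wb,\ ba,\ au$. The other five pairs $uw,\ xa,\ xb,\ ub,\ wa$ are non-edges. So these vertices span an induced $C_5$, and $\Gamma\notin\mathcal N$. Hence $\mathcal N$ is not closed under amalgamation along $\Lambda$. $\blacksquare$
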